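# The fewest sides of a right-angled polytope in hyperbolic 7-space

## 1. A six-faced polyhedron with three vertices at infinity

In $\mathbb R^3$ with coordinates $y_1,y_2,y_3$, consider the polyhedron
$$B:\qquad y_1,y_2,y_3\ge 0,\qquad y_1+y_2\le 1,\quad y_1+y_3\le 1,\quad y_2+y_3\le 1 .$$
Its vertices are $O=(0,0,0)$, $q=(\tfrac12,\tfrac12,\tfrac12)$ and the three unit points $(1,0,0),(0,1,0),(0,0,1)$. It is a triangular bipyramid. The plane $y_1+y_2+y_3=1$ carries the triangle of unit points, and the segment $Oq$ crosses that triangle at its center. The six faces are the triangles spanned by an apex ($O$ or $q$) and two unit points, and there are 9 edges.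

Now read the open unit ball as hyperbolic space $H^3$ in the projective model. Lift a point $y$ to $x=(y_1,y_2,y_3,1)$ and use the Lorentzian form $(x,x')=x_1x_1'+x_2x_2'+x_3x_3'-x_4x_4'$. A vector $u$ with $(u,u)=1$ gives a half-space $(x,u)\ge 0$ bounded by the hyperbolic plane $u^\perp$. For two such vectors with $|(u,u')|<1$ the planes meet, and the dihedral angle $\theta$ of the intersection of the two half-spaces satisfies $\cos\theta=-(u,u')$. If $|(u,u')|=1$ and $u\ne\pm u'$, the planes are disjoint in $H^3$ and touch at one point of the sphere at infinity.

The six half-spaces of $B$ have normals $e_1,e_2,e_3$ and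
$$b_1=-(e_2+e_3+e_4),\qquad b_2=-(e_1+e_3+e_4),\qquad b_3=-(e_1+e_2+e_4).$$
Indeed $(b_3,x)=x_4-x_1-x_2$. All six have norm $1$, for instance $(b_3,b_3)=1+1-1$. Their products are
$$(e_i,e_j)=0,\qquad (b_i,b_j)=1-1=0,\qquad (e_i,b_i)=0,\qquad (e_i,b_j)=-1\qquad(i\neq j).$$
So nine pairs of planes are orthogonal. They are exactly the pairs of faces along the nine edges. For example, $y_1=0$ and $y_2+y_3=1$ meet in the edge from $(0,1,0)$ to $(0,0,1)$. The other six pairs touch only at infinity. Hence $B$, seen in $H^3$, has all dihedral angles equal to $\pi/2$. Its vertices $O$ and $q$ are ordinary points ($|q|^2=\tfrac34$), and the three unit points are ideal vertices. Only finitely many points of $B$ lie on the sphere, and $B$ has finite volume.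

Can a right-angled polyhedron of finite volume in $H^3$ have fewer than six faces? Let $F$ be any face, with $e$ edges and $c$ ideal vertices. Its area is $(e-2)\pi-(e-c)\frac{\pi}{2}$, because it has $e-c$ right angles and $c$ angles equal to zero. This is positive, so $e+c\ge5$. Beyond the $e$ edges of $F$ lie $e$ further faces. At each ideal vertex of $F$, four faces of the polyhedron come together like the walls of a square chimney, and the wall opposite $F$ is a face that is not adjacent to $F$. (Sections 3 and 4 make this precise, including the fact that different ideal vertices give different opposite walls.) So there are at least $1+e+c\ge 6$ faces, and $B$ is minimal.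

We shall see that $B$ is not an accident: it is cut out of $H^3$ by the mirrors of a congruence subgroup of integral matrices. The same recipe in $H^7$ produces a polytope $P^7$. Is $P^7$ also minimal?

## 2. Integral Lorentzian matrices congruent to the identity modulo 2

For $n\ge2$ let $\Gamma^n$ be the group of integral $(n+1)\times(n+1)$ matrices that preserve the form $x_1^2+\dots+x_n^2-x_{n+1}^2$ and map the upper sheet of the hyperboloid to itself. It acts on $H^n$, in the hyperboloid model, as a discrete group of isometries. Let $\Gamma^n_2$ be the congruence two subgroup, consisting of the matrices in $\Gamma^n$ congruent to the identity modulo $2$.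

For example, if $u$ is an integral vector with $(u,u)=1$, then the reflection $x\mapsto x-2(x,u)u$ lies in $\Gamma^n_2$. So the six reflections in the faces of $B$ lie in $\Gamma^3_2$. The reflection that swaps $x_1$ and $x_2$ lies in $\Gamma^n$ but not in $\Gamma^n_2$.

For $n=7$ the group $\Gamma^7_2$ is a reflection group, and its fundamental polytope $P^7$ has finite volume and all dihedral angles $\pi/2$. The question whether $P^7$ has the least number of sides among all right-angled polytopes in $H^7$ is posed by Brent Everitt, John G. Ratcliffe and Steven T. Tschantz in "Right-angled Coxeter polytopes, hyperbolic 6-manifolds, and a problem of Siegel", arXiv:1009.3231 (2010).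

**Definition.** A *right-angled $n$-polytope* ($n\ge2$) is a convex polytope in $H^n$ with nonempty interior, finite volume, and all dihedral angles equal to $\pi/2$. A *side* is a face of dimension $n-1$. Polytopes have finitely many sides; with infinitely many sides the question is void. For such a $P$ we write

* $f_i=f_i(P)$ for the number of faces of codimension $i$, where $f_n$ counts only the ordinary vertices, and $f_0=1$;
* $f=f(P)=f_1$ for the number of sides;
* $c=c(P)$ for the number of ideal vertices.

The bipyramid $B$ has $f=6$, $f_2=9$, $f_3=2$, $c=3$.

**Definition.** For $3\le n\le 7$ let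
$$\Delta^n:\qquad x_1\ge x_2\ge\dots\ge x_n\ge0,\qquad x_{n+1}\ge x_1+x_2+x_3 ,$$
and let $P^n$ be the chamber, in the arrangement of all mirrors of reflections in $\Gamma^n_2$, that contains $\Delta^n$. (Section 7 shows that no such mirror cuts through $\Delta^n$, so this makes sense.) For $n=7$ this is the polytope $P^7$ of the question.

**Theorem A.** Every right-angled $7$-polytope has $f\ge56$, and $f(P^7)=56$.

So the answer is yes. The proof also shows that $P^7$ is the only minimizer, and it works through all dimensions from 3 to 7.

**Theorem B.**

1. Right-angled $n$-polytopes satisfy $f\ge 6,10,16,27,56$ for $n=3,4,5,6,7$ respectively. Equality holds if and only if $P$ is congruent to $P^n$.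
2. For $n=5$: $7c\ge5f-10$. For $n=6$: $c\ge f$. For $n=7$: $4c\ge9f$. Hence $c\ge10,27,126$ for $n=5,6,7$, with equality if and only if $P$ is congruent to $P^n$.

## 3. Faces and ideal vertices of right-angled polytopes

We use three standard facts, due to Coxeter, Andreev and Vinberg; see Vinberg, *Hyperbolic reflection groups*, Russian Math. Surveys 40 (1985), and Potyagailo–Vinberg, Comment. Math. Helv. 80 (2005). Let $P$ be a right-angled $n$-polytope. Two sides are *adjacent* if they meet in a face of codimension 2.

**Fact F1.** In the projective model the closure $\bar P$ is a Euclidean convex polytope, the convex hull of finitely many ordinary and ideal points. A codimension-$i$ face that is not an ideal vertex lies in exactly $i$ sides, and their hyperplanes are mutually orthogonal there. Hence it lies in exactly $\binom ij$ faces of codimension $j$.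

**Fact F2.** The *link* of an ideal vertex $v$ is the intersection of $P$ with a small horosphere centered at $v$, which carries a flat metric. It is a compact Euclidean $(n-1)$-polytope with all dihedral angles $\pi/2$. Such a polytope is a product of simplices with right angles, that is, of segments, so it is a box, combinatorially an $(n-1)$-cube. Hence $v$ lies in exactly $2(n-1)$ sides, and the faces of $P$ of dimension $k\ge1$ at $v$ correspond to the $(k-1)$-dimensional faces of the cube. In particular $v$ lies in as many 2-faces as the $(n-1)$-cube has edges.

**Fact F3.** Every face of dimension $\ge2$ is again a right-angled polytope. Its ideal vertices are the ideal vertices of $P$ in its closure. The sides of a side $F$ are the sets $F\cap F'$ with $F'$ adjacent to $F$, and distinct $F'$ give distinct sides of $F$.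

At the ideal vertex $(1,0,0)$ of $B$ the four faces are $y_2=0$, $y_1+y_2=1$, $y_3=0$, $y_1+y_3=1$. The first two are opposite walls of the square link, and so are the last two.

We now count incident pairs. A codimension-$i$ face of a side $F$ is a codimension-$(i+1)$ face of $P$ contained in $F$, and by F1 each of these lies in $i+1$ sides. By F2 each ideal vertex lies in $2(n-1)$ sides. Summing over all sides $F$ of $P$,
$$\sum_F f_i(F)=(i+1)\,f_{i+1},\qquad \sum_F c(F)=2(n-1)\,c. \tag{1}$$
For $B$ these say $6\cdot 3=2\cdot 9$ (with $i=1$) and $6\cdot2=4\cdot3$.

## 4. From polygons to dimension 4, and the deficit in dimension 5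

**Lemma 1.** Let $n\ge3$. For every side $F$ of a right-angled $n$-polytope $P$,
$$f(P)\ge 1+f(F)+c(F).$$

*Proof.* By F3 there are exactly $f(F)$ sides adjacent to $F$. For an ideal vertex $v$ of $F$, let $F_v$ be the side that is opposite to $F$ in the box at $v$. In the upper half-space model with $v=\infty$, the hyperplanes $\langle F\rangle$ and $\langle F_v\rangle$ are distinct parallel vertical hyperplanes. So they are disjoint in $H^n$, and their closures meet only at $v$. Therefore $F_v\ne F$, and $F_v$ is not adjacent to $F$. If $F_v=F_w$ for ideal vertices $v\ne w$ of $F$, then the closures of $\langle F\rangle$ and $\langle F_v\rangle$ would meet at both $v$ and $w$, which is impossible. So $F$ itself, the $f(F)$ adjacent sides and the $c(F)$ sides $F_v$ are all different. $\square$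

**Lemma 2.** A right-angled polygon with $e$ sides and $c$ ideal vertices has $e+c\ge5$.

*Proof.* Its area $(e-2)\pi-(e-c)\frac\pi2$ is positive, that is, $e+c>4$. $\square$

The pairs $(e,c)$ with $e+c=5$ and $c\le e$, $e\ge3$ are $(3,2)$, $(4,1)$, $(5,0)$. The faces of $B$ are of the first kind.

Lemma 1 turns a lower bound for $f+c$ in dimension $n-1$ into a lower bound for $f$ in dimension $n$. It is natural to climb from dimension 2 in this way. To reach the numbers $6,10,16,27,56$ by Lemma 1 alone, one would need $f+c\ge5,9,15,26,55$ in dimensions $2,3,4,5,6$. The first bound is Lemma 2.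

**Dimension 3.** The purpose of this step is a bound for $f+c$. Let $P$ be a right-angled 3-polytope. By Lemmas 1 and 2, $f\ge6$. Let $v=f_3$ be the number of ordinary vertices and $E=f_2$ the number of edges. Three edges end at an ordinary vertex and four at an ideal one (its link is a square), so $2E=3v+4c$. Euler's formula $v+c-E+f=2$ gives
$$f=2+\tfrac v2+c,\qquad v=2f-4-2c,\qquad 2E=3v+4c=6f-12-2c .$$
Now sum Lemma 2 over all faces. Each edge lies in two faces and each ideal vertex in four, so $2E+4c\ge5f$. Inserting $2E$,
$$f+2c\ge12,\quad\text{with equality if and only if every 2-face has } e+c=5. \tag{2}$$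
Together with $f\ge6$,
$$f+c=\tfrac12\bigl(f+(f+2c)\bigr)\ge9,\quad\text{with equality only if } f=6. \tag{3}$$

**Dimension 4.** Lemma 1 and (3) give, for every right-angled 4-polytope,
$$f\ge10. \tag{4}$$

**Where the climb stops.** To continue to $f\ge16$ in dimension 5 we would need $f+c\ge15$ for every right-angled 4-polytope. Let us imitate dimension 3. For a right-angled 4-polytope, counting edge ends (four edges at an ordinary vertex, eight at an ideal one, since a 3-cube has 8 vertices) gives $2f_3=4f_4+8c$. Euler's relation is $f_4+c-f_3+f_2-f=0$. Eliminating $f_4=\frac12f_3-2c$,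
$$f_3=2f_2-2f-2c .$$
An edge lies in $\binom32=3$ of the 2-faces and an ideal vertex in 12 of them (the edges of a 3-cube), so Lemma 2 summed over 2-faces gives $3f_3+12c\ge5f_2$, that is, $f_2\ge 6f-6c$. Lemma 1 summed over the sides gives, by (1), $2f_2+6c\le f(f-1)$. Together,
$$6c\ge f(13-f).$$
For $f=10,11,12$ this yields $c\ge5,4,2$, hence $f+c\ge15,15,14$. For $f=13$ it yields nothing: the pair $(f,c)=(13,0)$ passes all these tests. So we only get $f+c\ge13$, and Lemma 1 then gives $f\ge14$ in dimension 5, two short of 16. The trouble is precise: in dimension 4 these inequalities leave room for $c=0$.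

The way out is to stop asking for a bound that holds on *each* 4-dimensional side. In dimension 5 we average over *all* sides at once. Euler's relations on a 5-polytope, combined with Lemma 2, bound $c$ from below by a *linear* function of $f$; summing Lemma 1 bounds it from above by a quadratic one. The weak bound (4) is then enough.

## 5. Euler relations force ideal vertices in dimension 5

Let $P$ be a right-angled 5-polytope.

**Step 1: make $P$ simple, so that face numbers are linked by many Euler relations.** Cut off each ideal vertex of $\bar P$ by a hyperplane close to it, with disjoint cuts. The result is a convex polytope $Q$. Each cut creates a new facet, which has the combinatorial type of the link, a 4-cube. The polytope $Q$ is simple, meaning that each vertex lies in exactly 5 facets: an old ordinary vertex lies in 5 sides by F1, and a new vertex lies on an edge of $P$, hence in 4 sides, and on one cut. Let $q_i$ be the number of codimension-$i$ faces of $Q$, with $q_0=1$. The faces of $Q$ are the truncated faces of $P$ and the faces of the new 4-cubes. A codimension-$i$ face of $Q$ inside a 4-cube has codimension $i-1$ in that cube, and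 the 4-cube has $2^{i-1}\binom4{i-1}$ of these. Hence
$$q_1=f+c,\quad q_2=f_2+8c,\quad q_3=f_3+24c,\quad q_4=f_4+32c,\quad q_5=f_5+16c. \tag{5}$$

**Step 2: reduce everything to two unknowns.** For a codimension-$i$ face of $Q$, which is a polytope of dimension $5-i$, Euler's relation says that the sum of $(-1)^{\dim}$ over all its nonempty faces, itself included, is $1$. Since $Q$ is simple, each codimension-$j$ face lies in $\binom ji$ faces of codimension $i$. Summing over all codimension-$i$ faces,
$$\sum_{j\ge i}(-1)^{5-j}\binom ji q_j=q_i .$$
For $i=0$, $i=1$ and $i=3$ this reads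
$$q_1-q_2+q_3-q_4+q_5=2,\qquad -2q_2+3q_3-4q_4+5q_5=0,\qquad 5q_5=2q_4 .$$
(For $i=0$ the term $-q_0=-1$ was moved to the right. For $i=1$ the two terms $q_1$ cancel. For $i=3$ we get $q_3-4q_4+10q_5=q_3$.) Substitute $q_5=\frac25q_4$:
$$q_1-q_2+q_3-\tfrac35q_4=2,\qquad q_4=\tfrac12(3q_3-2q_2).$$
Inserting the second into the first gives $q_1-\frac25q_2+\frac1{10}q_3=2$. Therefore
$$q_3=4q_2-10q_1+20,\qquad q_4=5q_2-15q_1+30, \tag{6}$$
and, eliminating $q_2$ from these two,
$$10q_1-5q_3+4q_4=20. \tag{7}$$
As a check, the 5-simplex has $(q_1,q_2,q_3,q_4)=(6,15,20,15)$ and satisfies all three.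

**Step 3: bound $c$ from below.** Sum Lemma 2 over all 2-faces of $P$; these have codimension 3. An edge has codimension 4 and lies in $\binom43=4$ of them. An ideal vertex lies in 32 of them, since a 4-cube has 32 edges. So $4f_4+32c\ge5f_3$. By (5) and (7),
$$4f_4-5f_3=4q_4-5q_3-128c+120c=20-10q_1-8c=20-10f-18c .$$
Hence $20-10f-18c+32c\ge0$, that is,
$$7c\ge5f-10. \tag{8}$$

**Step 4: bound $c$ from above.** Sum Lemma 1, in the form $f(F)+c(F)\le f-1$, over all sides $F$. By (1),
$$2f_2+8c\le f(f-1). \tag{9}$$
The sides are right-angled 4-polytopes, so (4) gives $2f_2=\sum_Ff(F)\ge10f$. Hence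
$$8c\le f(f-1)-2f_2\le f^2-11f. \tag{10}$$

**Step 5: compare the two bounds.** Multiply (8) by $8$ and (10) by $7$:
$$40f-80\le56c\le7f^2-77f,\qquad\text{so}\qquad 7f^2-117f+80=(f-16)(7f-5)\ge0 .$$
Since $7f-5>0$, we get $f\ge16$. Then (8) gives $7c\ge70$. For every right-angled 5-polytope,
$$f\ge16,\qquad 7c\ge5f-10,\qquad c\ge10,\qquad f+c\ge26. \tag{11}$$

**Step 6: record the case of equality, for later.** Let $f=16$. Then (10) gives $8c\le80$, so $c=10$, and both inequalities in (10) are equalities. In particular $\sum_F f(F)=10f$, so by (4) every side $F$ has exactly $f(F)=10$.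

## 6. Ideal vertices in dimension 6 and a parity obstruction in dimension 7

**Dimension 6.** This step needs, besides a bound on $f$, a bound on $c$ that Lemma 1 can pass on to dimension 7. Let $P$ be a right-angled 6-polytope. Its sides $G$ satisfy (11), so Lemma 1 gives $f\ge1+26=27$. Here $2(n-1)=10$. Sum $7c(G)\ge5f(G)-10$ over all sides and use (1): $70c\ge10f_2-10f$, that is,
$$f_2\le7c+f .$$
Sum $f(G)+c(G)\ge26$ over all sides: $26f\le2f_2+10c\le24c+2f$. Hence, for every right-angled 6-polytope,
$$f\ge27,\qquad c\ge f. \tag{12}$$
In particular $f+c\ge54$, with equality only if $f=c=27$.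

**Dimension 7.** Let $P$ be a right-angled 7-polytope. Lemma 1 and (12) give $f\ge1+54=55$, one short of what we want. So we must exclude $f=55$. Suppose $f=55$. Then Lemma 1 gives $f(F)+c(F)\le54$ for *every* side $F$, hence $f(F)=c(F)=27$ for every side. By (1), with $2(n-1)=12$,
$$12\,c=\sum_Fc(F)=55\cdot27=1485,$$
which is impossible because $1485$ is odd. Therefore every right-angled 7-polytope has
$$f\ge56. \tag{13}$$

## 7. $P^n$ as a union of $|W_n|$ simplices, and the number 56

It remains for Theorem A to count the sides of $P^7$. (The number is also given in Ratcliffe–Tschantz, J. reine angew. Math. 488 (1997).) We treat $3\le n\le7$ together, because the smaller cases are needed for Theorem B.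

**Step 1: find the mirrors of $\Gamma_2^n$.** By Vinberg, *On groups of unit elements of certain quadratic forms* (1972), $\Gamma^n$ is the reflection group of the simplex $\Delta^n$. The inward normals of $\Delta^n$ are
$$a_i=e_i-e_{i+1}\ (1\le i<n),\qquad e_n,\qquad v_0=-(e_1+e_2+e_3+e_{n+1}),$$
where $e_n$ has norm $1$ and the others have norm $2$. The reflection in $e_n$ lies in $\Gamma_2^n$. For $v=a_i$ or $v=v_0$ the reflection is $x\mapsto x-(x,v)v$. It is not the identity modulo 2, because $v$ has an odd entry and $(x,v)=\pm1$ for some integral $x$. Every reflection in $\Gamma^n$ is conjugate in $\Gamma^n$ to the reflection in a wall of $\Delta^n$, and $\Gamma^n_2$ is normal in $\Gamma^n$. So the mirrors of $\Gamma^n_2$ are exactly the hyperplanes $ge_n^\perp$ with $g\in\Gamma^n$, and no hyperplane $ga_i^\perp$ or $gv_0^\perp$ is among them. All mirrors of $\Gamma_2^n$ are mirrors of $\Gamma^n$, so none cuts through a chamber $g\Delta^n$; this justifies the definition of $P^n$.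

One sees here why right angles appear. Sides of $P^n$ have integral unit normals $u,u'$. If the sides are adjacent, then $|(u,u')|<1$, and since $(u,u')$ is an integer, it is $0$.

**Step 2: identify the group that fills $P^n$ with simplices.** Let $W_n$ be generated by the reflections in $a_1,\dots,a_{n-1},v_0$. We have $(a_i,a_{i+1})=-1$, $(v_0,a_3)=-1$ if $n\ge4$, and all other products of distinct vectors in this list vanish. So the Coxeter diagram is the chain $a_1,\dots,a_{n-1}$ with $v_0$ attached to $a_3$ (and $v_0$ isolated if $n=3$). The types and orders are

| $n$ | 3 | 4 | 5 | 6 | 7 |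
|---|---|---|---|---|---|
| type of $W_n$ | $A_2\times A_1$ | $A_4$ | $D_5$ | $E_6$ | $E_7$ |
| order | 12 | 120 | 1920 | 51840 | 2903040 |

In each case the Gram matrix is positive definite, so the $n$ vectors span a positive definite subspace $V$. The group $W_n$ is the finite reflection group of that type on $V$, and it acts trivially on $V^\perp$.

**Step 3: prove that $P^n=\bigcup_{w\in W_n}w\Delta^n$.** Let $g\Delta^n$ be a $\Gamma^n$-chamber inside $P^n$. Join an interior point of $\Delta^n$ to an interior point of $g\Delta^n$ by a generic geodesic segment, one that avoids all intersections of two mirrors. It stays in the interior of the convex set $P^n$, so it crosses no mirror of $\Gamma_2^n$. Suppose it passes from a chamber $h\Delta^n$ to the next one. By Step 1 the wall crossed is $hu^\perp$ with $u\in\{a_1,\dots,a_{n-1},v_0\}$, and the next chamber is $hr_u\Delta^n$, where $r_u$ is the reflection in $u$. Starting at $\Delta^n$, the segment therefore meets only chambers $w\Delta^n$ with $w\in W_n$. Conversely, write $w=r_{u_1}\cdots r_{u_k}$ with all $u_j$ in this list. The chambers $\Delta^n,\ r_{u_1}\Delta^n,\ r_{u_1}r_{u_2}\Delta^n,\dots,w\Delta^n$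 are consecutively adjacent across walls that do not lie in mirrors of $\Gamma_2^n$. So they all lie in $P^n$.

**Step 4: match the sides of $P^n$ with an orbit of vectors.** A wall of $w\Delta^n$ of type $a_i$ or $v_0$ separates two chambers of $P^n$, so the boundary of $P^n$ is made up of the walls $w(\Delta^n\cap e_n^\perp)$, $w\in W_n$. Each of these lies in a mirror of $\Gamma^n_2$, hence in $\partial P^n$, and $P^n\subset\{(x,we_n)\ge0\}$ because $w\Delta^n\subset P^n$. So each vector $we_n$ determines the side $P^n\cap(we_n)^\perp$, and every side arises. Different unit vectors give different hyperplanes unless they are $u$ and $-u$; both cannot occur, since then $P^n\subset u^\perp$ would have no interior. Hence the sides of $P^n$ correspond bijectively to the orbit $W_ne_n$.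

For $n=3$ we recover the polyhedron $B$. The reflections in $a_1,a_2$ permute $e_1,e_2,e_3$, and the reflection in $v_0$ maps $e_3$ to $e_3-(e_3,v_0)v_0=e_3+v_0=-(e_1+e_2+e_4)=b_3$, and likewise $e_i$ to $b_i$. The orbit is $\{e_1,e_2,e_3,b_1,b_2,b_3\}$, so $P^3=B$.

**Step 5: count the orbit.** The vector $-e_n$ satisfies $(-e_n,a_{n-1})=1$ and $(-e_n,a_i)=0$ for $i<n-1$, while $(-e_n,v_0)=0$ for $n\ge4$ and $(-e_n,v_0)=1$ for $n=3$. All these numbers are $\ge0$, so the projection of $-e_n$ to $V$ lies in the closed fundamental chamber of the finite reflection group $W_n$. The stabilizer of such a vector is generated by the simple reflections orthogonal to it. For $n\ge4$ these are the reflections in $a_1,\dots,a_{n-2},v_0$, which generate $W_{n-1}$. For $n=3$ only the one in $a_1$ remains, and it generates a group of order 2. Hence $W_n$ is transitive on the sides, and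
$$f(P^3)=\tfrac{12}{2}=6,\quad f(P^4)=\tfrac{120}{12}=10,\quad f(P^5)=\tfrac{1920}{120}=16,\quad f(P^6)=\tfrac{51840}{1920}=27,\quad f(P^7)=\tfrac{2903040}{51840}=56. \tag{14}$$
With (13), **Theorem A** is proved. $\blacksquare$

**Step 6: identify the sides, for the uniqueness proof.** Let $n\ge4$. The side of $P^n$ in $e_n^\perp$ is the union of the walls $w(\Delta^n\cap e_n^\perp)$ with $we_n=e_n$, that is, $w\in W_{n-1}$. Putting $x_n=0$ in the inequalities of $\Delta^n$ gives $\Delta^{n-1}$. So this side is $\bigcup_{w\in W_{n-1}}w\Delta^{n-1}=P^{n-1}$, by Step 3 in dimension $n-1$. By transitivity, *all sides of $P^n$ are congruent to $P^{n-1}$*. In particular $P^6,P^5,P^4,P^3$ are faces of $P^7$, hence right-angled of finite volume.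

## 8. Uniqueness in dimension 3, and the symmetries of $P^3,\dots,P^6$

**Dimension 3.** We show that a right-angled 3-polytope $P$ with $f=6$ is congruent to $P^3$. By (2), $c\ge3$. Since $v=2f-4-2c=8-2c\ge0$, also $c\le4$. If $c=4$, then $v=0$, so $\bar P$ has four vertices and is a tetrahedron with 4 faces, a contradiction. So $c=3$. Then equality holds in (2), so all faces have $e+c=5$, and $\sum e=2E=36-12-6=18$. There are six faces, each with $e\ge3$, so all faces are triangles, with exactly two ideal vertices and one right angle. Call this triangle $T$. It is unique up to congruence: it is spanned by two orthogonal rays from a point. Its only symmetries are the identity and the swap of the two rays, so $|\mathrm{Sym}(T)|=2$.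

Here $v=2$. Take an ordinary vertex $p$. The three edges at $p$ are mutually orthogonal, and each ends at an ideal vertex, because a face at $p$ has no other ordinary vertex. Call these ideal vertices $v_1,v_2,v_3$. The three faces at $p$ are the triangles $pv_iv_j$. Beyond the line $v_iv_j$ lies another face; it lies in the plane through this line orthogonal to the plane $pv_iv_j$. The three faces obtained in this way are distinct, since a face that occurred twice would contain $v_1,v_2,v_3$, but faces have only two ideal vertices. None of them is one of the faces at $p$: the face $pv_iv_k$ does not contain $v_j$. So these are all six faces, and each half-space is the one containing $p$ and the three rays. Thus $P$ is determined by an orthogonal frame at $p$, hence determined up to isometry. Since $P^3$ is right-angled with $f(P^3)=6$, we get $P\cong P^3$.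

**Lemma 3.** Let $3\le m\le6$. Then $|\mathrm{Sym}(P^m)|=|W_m|$. The group $\mathrm{Sym}(P^m)$ is transitive on the sides of $P^m$, and for each side $S$ the restriction map from the stabilizer of $S$ to $\mathrm{Sym}(S)$ is an isomorphism.

*Proof.* By Step 3 of Section 7, $W_m\subset\mathrm{Sym}(P^m)$. An isometry that fixes a side $S$ pointwise is the identity or the reflection in $\langle S\rangle$, and the reflection does not preserve $P^m$. So the stabilizer of $S$ injects into $\mathrm{Sym}(S)$. All sides of $P^m$ are congruent, to $T$ if $m=3$ and to $P^{m-1}$ if $m\ge4$. Therefore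
$$|W_m|\le|\mathrm{Sym}(P^m)|=|\text{orbit of }S|\cdot|\text{stabilizer of }S|\le f(P^m)\,|\mathrm{Sym}(S)| .$$
The right side is $6\cdot2=12=|W_3|$ for $m=3$. For $m\ge4$, by induction, it is $f(P^m)\,|W_{m-1}|=|W_m|$, by (14). So all inequalities are equalities: the orbit of $S$ consists of all sides, and the injection of the stabilizer into $\mathrm{Sym}(S)$ is onto. $\square$

## 9. Polytopes whose sides are all $P^{n-1}$, and uniqueness in dimensions 4 to 7

**Lemma 4.** Let $4\le n\le7$. If all sides of a right-angled $n$-polytope $P$ are congruent to $P^{n-1}$, then $P$ is congruent to $P^n$.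

*Proof.* **Step 1: start with a common side.** All sides of $P$ and of $P^n$ are congruent to $P^{n-1}$. So we may move $P$ by an isometry until $P$ and $P^n$ share a side $F$ and lie on the same side of $\langle F\rangle$.

**Step 2: show that the neighbors of $F$ agree.** Let $G$ be a side of $F$, and let $F'$ and $F''$ be the sides of $P$ and of $P^n$, respectively, that are adjacent to $F$ along $G$. Both lie in the hyperplane $H'$ that contains $G$ and is orthogonal to $\langle F\rangle$. Both lie on the same side of $\langle G\rangle$ in $H'$, because $\langle G\rangle=H'\cap\langle F\rangle$ and $P,P^n$ lie on the same side of $\langle F\rangle$. Both are congruent to $P^{n-1}$, and both have $G$ as a side.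

Choose an isometry $\varphi$ of $H'$ with $\varphi(F')=F''$. Then $\varphi(G)$ is a side of $F''$. By Lemma 3 with $m=n-1$, $\mathrm{Sym}(F'')$ is transitive on the sides of $F''$, so after composing $\varphi$ with a symmetry of $F''$ we may assume $\varphi(G)=G$. Then $\varphi|_{\langle G\rangle}\in\mathrm{Sym}(G)$, and by Lemma 3 it extends to some $\psi\in\mathrm{Sym}(F'')$ with $\psi(G)=G$. The isometry $\psi^{-1}\varphi$ of $H'$ fixes $\langle G\rangle$ pointwise. It also preserves the two sides of $\langle G\rangle$ in $H'$, because it maps $F'$ to $F''$ and these lie on the same side. So it is the identity, and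
$$F'=\varphi^{-1}(F'')=\psi^{-1}(F'')=F''.$$

**Step 3: propagate.** The polytopes $P$ and $P^n$ lie on the same side of $H'$, namely the one that contains $F$. So $F'=F''$ is again a common side with $P$ and $P^n$ on the same side of its hyperplane, and Step 2 applies to it. The graph whose vertices are the sides of a polytope, joined when adjacent, is connected. Hence all sides of $P$ are sides of $P^n$ and conversely, with the same half-spaces, and $P=P^n$. $\square$

Now we prove the uniqueness statements. In each dimension the aim is to show that a polytope with the minimal number of sides satisfies the hypothesis of Lemma 4.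

**Dimension 4.** Let $f(P)=10$. By Lemma 1 every side $F$ has $f(F)+c(F)\le9$. By (3) equality holds and $f(F)=6$, so $F\cong P^3$ by Section 8. Lemma 4 gives $P\cong P^4$.

**Dimension 5.** Let $f(P)=16$. By Step 6 of Section 5 every side has exactly 10 sides, so it is congruent to $P^4$ by the previous case. Lemma 4 gives $P\cong P^5$.

**Dimension 6.** Let $f(P)=27$. By Lemma 1 every side $G$ has $f(G)+c(G)\le26$. By (11), $f(G)\ge16$ and $c(G)\ge10$, so $f(G)=16$ and $G\cong P^5$. Lemma 4 gives $P\cong P^6$.

**Dimension 7.** Let $f(P)=56$. By Lemma 1 every side $F$ has $f(F)+c(F)\le55$, and by (12) $c(F)\ge f(F)\ge27$. So $2f(F)\le55$, hence $f(F)=27$ and $F\cong P^6$. Lemma 4 gives $P\cong P^7$.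

The lower bounds for $f$ are $f\ge 6$ (Section 4), (4), (11), (12), (13), and by (14) they are attained by $P^n$. This proves part 1 of Theorem B.

## 10. The smallest numbers of ideal vertices: 10, 27, 126

**Step 1: the inequalities.** For $n=5$ and $n=6$ they are (8) and (12). For $n=7$, (1) and (12) applied to the sides give $12c=\sum_Fc(F)\ge\sum_F f(F)_{\min}$ with $f(F)_{\min}=27$, that is, $12c\ge27f$, or
$$4c\ge9f. \tag{15}$$
With $f\ge16,27,56$ these yield $c\ge10$, $c\ge27$, and $4c\ge504$, i.e. $c\ge126$.

**Step 2: equality forces $P\cong P^n$.** If $n=5$ and $c=10$, then $5f\le80$, so $f=16$. If $n=6$ and $c=27$, then $f\le27$, so $f=27$. If $n=7$ and $c=126$, then $9f\le504$, so $f=56$. In each case part 1 gives $P\cong P^n$.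

**Step 3: $P^n$ attains these values.** By Step 6 of Section 5, $f(P^5)=16$ implies $c(P^5)=10$. The 27 sides of $P^6$ are copies of $P^5$, so (1) gives $10\,c(P^6)=27\cdot10$ and $c(P^6)=27$. The 56 sides of $P^7$ are copies of $P^6$, so (1) gives $12\,c(P^7)=56\cdot27=1512$ and $c(P^7)=126$. This completes the proof of Theorem B. $\blacksquare$

## 11. A volume bound that replaces dimensions 3 and 4

Nothing above depends on this section. In Section 5 the lower bound $2f_2\ge10f$ was fed in from dimensions 3 and 4. The positivity of volume of the 4-dimensional sides gives a different lower bound for $f_2$, and with it the bounds (11), hence also (13), become independent of (2)–(4).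

**Lemma 5.** For a right-angled 4-polytope $F$: $\;E(F):=16-8f_1+4f_2-2f_3+f_4\ge1$.

*Proof.* **Step 1: build a manifold from copies of $F$.** By Poincaré's theorem the reflections $r_i$ in the sides of $F$ generate a discrete group $\Gamma$ with strict fundamental domain $F$, with defining relations $r_i^2=1$ and $(r_ir_j)^2=1$ for adjacent sides. Let $\varepsilon_1,\dots,\varepsilon_f$ be the standard generators of $(\mathbb Z/2)^f$. The relations hold there, so $r_i\mapsto\varepsilon_i$ defines a surjection $\Gamma\to(\mathbb Z/2)^f$. Let $K$ be its kernel. An element of finite order in $\Gamma$ fixes a point of $H^4$, so it is conjugate into the stabilizer of a point of $F$. That stabilizer is generated by the commuting reflections in the sides through the point, and it injects into $(\mathbb Z/2)^f$. So $K$ is torsion-free, and $M=H^4/K$ is a complete hyperbolic manifold with $\mathrm{Vol}(M)=2^f\,\mathrm{Vol}(F)$.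

**Step 2: compute $\chi(M)$.** Choose at each ideal vertex of $F$ a horoball so small that these horoballs are disjoint in $F$ and each meets only the sides through its vertex. Their $\Gamma$-translates form an invariant family of disjoint horoballs. Removing them gives a compact manifold with boundary $\overline M\simeq M$, decomposed into truncated copies of $F$. The cells not contained in $\partial\overline M$ are the truncated copies of the non-ideal faces of $F$. A codimension-$i$ face has stabilizer $(\mathbb Z/2)^i$ in $\Gamma$, which injects into $\Gamma/K$, so it contributes $2^{f-i}$ cells, of dimension $4-i$. The cells in $\partial\overline M$ contribute $\chi(\partial\overline M)=0$, because $\partial\overline M$ is a closed 3-manifold. So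
$$\chi(M)=\sum_{i=0}^4(-1)^i2^{f-i}f_i=2^{f-4}E(F).$$

**Step 3: use positivity of volume.** The Gauss–Bonnet formula for complete hyperbolic manifolds of finite volume (e.g. Kellerhals–Zehrt, Geom. Dedicata 84 (2001)) gives $\mathrm{Vol}(M)=\frac{4\pi^2}3\chi(M)$ in dimension 4. So $E(F)>0$, and $E(F)$ is an integer. $\square$

Now let $P$ be a right-angled 5-polytope. Sum Lemma 5 over all sides, using (1):
$$16f_1-16f_2+12f_3-8f_4+5f_5\ge f .$$
Replacing each $f_i$ by $q_i$ changes the left side by $c\,(16-128+288-256+80)=0$, according to (5). With $5q_5=2q_4$ and (6) the left side becomes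
$$16q_1-16q_2+12(4q_2-10q_1+20)-6(5q_2-15q_1+30)=2q_2-14q_1+60 .$$
Inserting $q_1=f+c$ and $q_2=f_2+8c$, we get $2f_2+16c-14f-14c+60\ge f$, that is,
$$2f_2\ge15f-2c-60. \tag{16}$$
With (9) this gives $f^2-16f+60\ge6c$. Multiply by 7 and use (8) in the form $42c\ge30f-60$:
$$7f^2-142f+480=(f-16)(7f-30)\ge0 .$$
A bounded convex 5-polytope such as $\bar P$ has at least 6 facets, so $7f-30>0$, and again $f\ge16$.
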